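# Iterated monodromy groups and groups of finite type: degree two against composite degree

## 1. A first guess: finitely many local rules

Take a rational function $f$ of degree $m\ge 2$ over a field $k$, a transcendental $t$, and all solutions of $f(x)=t$, $f(f(x))=t$, and so on. They form an infinite $m$-ary tree, and a Galois group acts on it. Can this infinite group be described by a finite amount of data, namely one finite group of allowed motions on a tree of bounded depth, imposed at every vertex?

If every critical point of $f$ has a finite orbit, all ramification sits over a finite set of points and the group can be very thin. If some critical point has an infinite orbit, new branch points keep appearing as we climb the tree, and one expects the group to be as large as possible except for finitely many coincidences, each repeated at every vertex. So the answer one would first guess is: **yes, as soon as some critical orbit is infinite.** This guess is a conjecture in Jianfei He and Zheng Zhu, "Non-Martingale Fixed-Point Processes for Iterated Monodromy Groups",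 arXiv:2403.12165 (2024). We make it precise, test it by hand in degree two, and then see what happens in degree four.

Throughout, $k$ is a perfect field and $f\in k(x)$ has degree $m\ge2$. For the maps $f$ and $A$ (below), a superscript $n$ denotes the $n$-th iterate; $h^N$, $x^N$ and so on denote ordinary powers. We assume $f$ **separable**: $f\notin k(x^p)$ if ${\rm char}\,k=p>0$. Since $k(x)=\bigoplus_{i<p}x^ik(x^p)$, this means $f'\ne0$. By the chain rule $(f^n)'\neq 0$, so $(f^n)'(\beta)\ne 0$ at any root $\beta$ of $f^n(x)=t$, because $\beta$ is transcendental over $k$. Hence $f^n(x)=t$ has $m^n$ distinct roots. A point $c\in\mathbb P^1(\bar k)$ is critical if $f$ has multiplicity $\ge 2$ at $c$, i.e. the derivative of $f$ in local coordinates vanishes at $c$. The map $f$ is **post-critically finite (PCF)** if every critical point has finite forward orbit. For example $x^2$ is PCF (critical points $0,\infty$, both fixed), while $x^2+1$ in characteristic $0$ is not: $0\mapsto1\mapsto2\mapsto5\mapsto26\mapsto\cdots$.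

**The tree and the group.** Level $n$ of the rooted tree $T$ is the set of $m^n$ roots of $f^n(x)=t$; the root of $T$ is $t$; a vertex $\beta$ of level $n+1$ is joined to $f(\beta)$. Let $K_n$ be the splitting field of $f^n(x)-t$ over $k(t)$ and $G_n={\rm Gal}(K_n/k(t))$. Put $\Omega=k(t)^{sep}$, which contains $\bar k$ because $k$ is perfect, and $E=\bigcup_nK_n\subset\Omega$. Then
$$G:=G(f)=\varprojlim G_n={\rm Gal}(E/k(t))$$
acts faithfully on $T$.

**Words and sections.** Let $X$ be an alphabet with $m$ letters, $X^*$ the rooted tree of finite words, $X^{\le n}$ the tree of words of length $\le n$. A labelling is a tree isomorphism $\lambda:T\to X^*$. For $g\in{\rm Aut}(X^*)$ and a word $v$, the section $g|_v\in {\rm Aut}(X^*)$ is defined by $g(vw)=g(v)\,g|_v(w)$: it is what $g$ does below $v$, once the subtrees below $v$ and $g(v)$ are both identified with $X^*$. Directly from the definition,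
$$(g|_v)|_w=g|_{vw},\qquad (gh)|_v=g|_{h(v)}\,h|_v. \tag{1}$$

**Groups of finite type.** A pattern group of depth $D\ge1$ is a subgroup $\mathcal P\le{\rm Aut}(X^{\le D})$, and
$$G_{\mathcal P}=\{g\in{\rm Aut}(X^*):\ g|_v\text{ restricted to }X^{\le D}\text{ lies in }\mathcal P\text{ for every }v\in X^*\}.$$
By (1) this is a group. Example: $\mathcal P={\rm Aut}(X^{\le1})$ gives $G_{\mathcal P}={\rm Aut}(X^*)$. Second example, with $X=\{0,1\}$: let $\mathcal P\le{\rm Aut}(X^{\le2})$ consist of the $\pi$ whose sections at $0$ and at $1$ both flip $X$ or both fix it. Then $|\mathcal P|=4$, and $G_{\mathcal P}$ consists of the tree automorphisms whose sections at any two siblings act in the same way on $X$.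

**Recurrent groups.** $G\le{\rm Aut}(X^*)$ is recurrent if it is self-similar ($g|_v\in G$ for $g\in G$, $v\in X^*$), transitive on $X$, and for every $x\in X$ the map ${\rm St}_G(x)\to G$, $g\mapsto g|_x$, is surjective. Example: ${\rm Aut}(X^*)$ is recurrent, since any $h$ is the section at $x$ of the automorphism acting as $h$ below $x$ and trivially elsewhere.

**Conjecture.** For every separable non-PCF $f$ there are an integer $d\ge1$ and a labelling $\lambda$ of $T$ such that, with $\mathcal P\le{\rm Aut}(X^{\le d})$ the image of $G_d$ under $\lambda$, we have $\lambda G(f)\lambda^{-1}=G_{\mathcal P}$, and this group is recurrent.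

The depth $d$ may depend on $f$ and need not equal $m$.

## 2. Rigid stabilizers, and the squaring map as a control

To test the guess we need a property that every group of finite type must have. For a vertex $v$ let $T_v$ be the subtree of $v$ and its descendants. For $H\le{\rm Aut}(T)$, the rigid stabilizer ${\rm Rist}_H(v)$ is the group of $g\in H$ fixing every vertex outside $T_v$; ${\rm Rist}_H(1)$ is the subgroup generated by all ${\rm Rist}_H(v)$ with $v$ of level $1$; ${\rm St}_H(D)$ is the kernel of the action on levels $\le D$. For $H={\rm Aut}(T)$ we have ${\rm Rist}_H(1)={\rm St}_H(1)$.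

**Lemma 1.** Let $H\le{\rm Aut}(T)$ and suppose $\lambda H\lambda^{-1}=G_{\mathcal P}$ for a labelling $\lambda$ and a pattern group $\mathcal P$ of depth $D\ge1$. Then ${\rm St}_H(D)\le{\rm Rist}_H(1)$. In particular ${\rm Rist}_H(1)$ has finite index in $H$.

**Proof.** Labellings preserve levels and rigid stabilizers, so we work in $X^*$. Let $g\in G_{\mathcal P}$ be trivial on $X^{\le D}$. For $x\in X$ let $g_x$ equal $g$ on $xX^*$ and the identity elsewhere. As $D\ge1$, $g(x)=x$, so $g_x\in{\rm Aut}(X^*)$. We check every section of $g_x$.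

* At $v=\emptyset$: $g_x$ is trivial on $X^{\le D}$, because $g$ is.
* At $v\in xX^*$: $g_x|_v=g|_v$.
* At nonempty $v\notin xX^*$: the section is trivial.

In each case the restriction to $X^{\le D}$ lies in $\mathcal P$, so $g_x\in G_{\mathcal P}$, and $g_x$ fixes everything outside $xX^*$. Finally $g=\prod_{x}g_x$. Since ${\rm St}_H(D)$ is the kernel of an action on a finite set, it has finite index. $\square$

In words: below depth $D$, a group of finite type lets the level-1 subtrees move independently.

**The squaring map.** Let $f=x^2$, $k=\mathbb C$, a PCF map. Level $n$ consists of the $2^n$-th roots of $t$. Their ratios are constants, so an element of $G$ fixing one vertex of level $n$ fixes the whole level. Thus ${\rm Rist}_G(v)=1$ for both $v$ of level $1$, while $G$ is infinite because $[\mathbb C(t^{1/2^n}):\mathbb C(t)]=2^n$. By Lemma 1, $G(x^2)$ is not of finite type under any labelling. So the hypothesis "non-PCF" cannot simply be dropped from the guess.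

## 3. Two non-PCF quadratic maps by hand

Let ${\rm char}\,k=0$.

**First test, $f=x^2+1$.** Level 1 is $\pm u$ with $u^2=t-1$, and level 2 adjoins $\sqrt{-1+u}$ and $\sqrt{-1-u}$. Over $\bar k$ the degree $[\bar kK_2:\bar kK_1]$ is governed by multiplicative relations among the radicands modulo squares in $\bar kK_1=\bar k(u)$. None of $-1+u$, $-1-u$ and their product $1-u^2$ is a square, since each has a zero of order one. So the degree is $4$, and $G_2$ has order $8=|{\rm Aut}(X^{\le2})|$: nothing is lost. The product of the radicands is $1-u^2=2-t$, which vanishes at the fresh branch point $2=f^2(0)$.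

**Second test, $f=2(x^2-1)/(x^2+1)$.** The critical points are $0,\infty$, with critical values $-2,2$. It is non-PCF: if $x=p/q$ is in lowest terms with $p\ne0$ even and $q$ odd, then $f(x)=2(p^2-q^2)/(p^2+q^2)$, where $p^2\pm q^2$ are odd. A common prime divisor of numerator and denominator would be odd and divide both $2p^2$ and $2q^2$, so this fraction is in lowest terms. Its numerator is even and nonzero and its denominator $p^2+q^2$ exceeds $q$. Starting from $2/1$ the denominators increase forever: $2\mapsto\frac65\mapsto\frac{22}{61}\mapsto\cdots$.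

But the critical orbits collide: $f(2)=f(-2)=\frac65$. The equation $f(x)=t$ reads $(2-t)x^2=2+t$, so level 1 is $\pm y$ with $y^2=(2+t)/(2-t)$. Below $y$ we adjoin $\sqrt{(2+y)/(2-y)}$, i.e. $\sqrt{4-y^2}$, and below $-y$ the same square root. As $4-y^2=(6-5t)/(2-t)$,
$$K_2=k(t)\big(\sqrt{4-t^2},\ \sqrt{(6-5t)(2-t)}\,\big)$$
has degree $4$, not $8$. So a relation does appear. It will turn out (Section 10, where this map has $r=1$) that its translates to all vertices are the only relations, so that $G(f)$ is a group of finite type of depth $2$.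

The guess survives both tests. The method is visible too: *at each level look for a new branch point that isolates one radicand; then there are no relations except those forced by collisions of critical orbits.*

## 4. The answer

**Theorem A.** Let $k$ be perfect and let $f\in k(x)$ be separable of one of the following forms.

* (M) $f=h^N$, where $N\ge2$, ${\rm char}\,k\nmid N$, and $h\in k(x)$ is nonconstant with $h(0)=0$, $h(\infty)=\infty$.
* (A) ${\rm char}\,k=p>0$ and $f=A\circ h$, where $A(x)=x^p-x$ and $h=P/Q$ with $P,Q\in k[x]$ monic and coprime, $\deg P=r\ge1$, $\deg Q=r-1$.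

Then ${\rm Rist}_G(1)$ has infinite index in $G$. Consequently neither $G$ nor any open subgroup of $G$ equals, under any labelling of $T$, a group of finite type $G_{\mathcal P}$, for any depth and any pattern group.

**Counterexample.** Over every field of characteristic $0$, the map $f(x)=x^2(x+2)^2$ is non-PCF and $G(f)$ is not a group of finite type, for any depth and any labelling. So the conjecture is false.

**Theorem B.** If $k$ is algebraic over a finite field, every $f$ is PCF and the conjecture is vacuous. For every other perfect field $k$ and every composite $m$, there is a separable non-PCF $f\in k(x)$ of degree $m$ for which the conjecture fails.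

**Theorem C.** For $m=2$ the conjecture is true over every perfect field $k$.

Odd prime degrees are not settled here.

## 5. Degree four: radicands that never meet a fresh branch point

Let us try the method of Section 3 on $f=h^2$, $h=x(x+2)$, in characteristic $0$. The children $z$ of a vertex $y$ satisfy $h(z)=\pm\sqrt y$, i.e. $(z+1)^2=1\pm\sqrt y$. So passing below $y$ means adjoining first $\sqrt y$, then $\sqrt{1+\sqrt y}$ and $\sqrt{1-\sqrt y}$.

Consider the radicands $y$ with $y$ of level $n-1$, $n\ge2$. To isolate one of them we want a point $p$, not a critical value of $f^{n-1}$, over which $y$ specializes to a zero or pole, i.e. to $0$ or $\infty$. Then $p=f^{n-1}(0)=0$ or $p=f^{n-1}(\infty)=\infty$. But $0$ and $\infty$ are fixed critical points, so both are critical values of $f^{n-1}$. No admissible $p$ exists, and this is where the method stops. The critical point $-1$, whose orbit is infinite, does not help: $\sqrt y$ is not branched over $y=f(-1)=1$.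

Relations among these radicands do exist. Put $u=\sqrt t$. Level 1 consists of $w_1,w_2$, the roots of $x^2+2x-u$, and $w_3,w_4$, the roots of $x^2+2x+u$. So
$$w_1w_2=-u,\qquad w_3w_4=u,\qquad w_1w_2w_3w_4=-u^2=-t .$$
Over $\bar k$ the last expression is a square at level 1: a relation tying together all four subtrees. One level up, choose a square root $\sqrt{w_i}$ for each $i$. The two $z$ with $h(z)=\sqrt{w_i}$ have product $-\sqrt{w_i}$. The product of these eight vertices, two below each $w_i$, is $\sqrt{w_1}\sqrt{w_2}\sqrt{w_3}\sqrt{w_4}$, a square root of $-t$, that is, a constant times $-u$. And $-u=(\sqrt{w_1}\sqrt{w_2})^2$ is a square in $K_2$. Again a relation, again across all four subtrees, now one level deeper.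

Behind both relations is one fact: $\sqrt{w_1}\sqrt{w_2}$ and $\sqrt{w_3}\sqrt{w_4}$ are *both* fourth roots of $t$, one computed below $w_1,w_2$ and the other below $w_3,w_4$. If all roots $t^{1/2^n}$ can be computed from either half of the tree, then an element supported below $w_1$ must fix them all, because they can be read off the other half. Lemma 1 forbids that in a group of finite type. That is the proof we now carry out.

## 6. Proof of Theorem A

**A copy of $E$ below each vertex.** Let $w$ be a vertex of level 1 and let $E_w\subset E$ be the field generated over $k(w)$ by the vertices of $T_w$. These vertices are precisely the roots of all $f^n(x)=w$, so $E_w$ is the splitting field over $k(w)$ of the family $f^n(x)-w$. Since $w$ is transcendental over $k$, the $k$-isomorphism $k(t)\to k(w)$, $t\mapsto w$, carries $f^n(x)-t$ to $f^n(x)-w$ and extends to an isomorphism of splitting fields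
$$\tau_w:E\to E_w,\qquad \tau_w|_k={\rm id},\quad \tau_w(t)=w.$$

### Form (M)

**Step 1: the product of half a fibre.** We generalize $w_1w_2=-u$. Write $h=P/Q$ with $P,Q$ coprime. As $h(\infty)=\infty$ and $h(0)=0$, $r:=\deg P>\deg Q$, $P(0)=0$ and $Q(0)\ne0$. Let $p_r$ be the leading coefficient of $P$. The level-1 vertices are the $Nr$ roots of
$$P^N-tQ^N=\prod_{u'^N=t}(P-u'Q),$$
and they are distinct. There are $N$ different $u'$ since ${\rm char}\,k\nmid N$. For each, $P-u'Q$ has degree $r$, leading coefficient $p_r$ and constant term $-u'Q(0)$, and its roots are the $w$ with $h(w)=u'$. Therefore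
$$\prod_{h(w)=u'}w=a\,u',\qquad a=(-1)^{r+1}Q(0)/p_r\in k^*. \tag{2}$$

**Step 2: $E$ contains iterated roots of constant multiples of $t$.** We claim that for every $n\ge0$ there is $c_n\in k^*$ such that all roots of $Y^{N^n}=c_nt$ lie in $E$; hence $\mu_{N^n}\subset E$, as quotients of such roots. Put $c_0=1$. Given $c_n$, apply $\tau_w$: for each level-1 vertex $w$ there is $y_w\in E_w$ with $y_w^{N^n}=c_nw$. Fix $u'$ with $u'^N=t$ and put
$$y'=\prod_{h(w)=u'}y_w .$$
By (2), $y'^{N^n}=c_n^r\,a\,u'$, so
$$y'^{N^{n+1}}=c_{n+1}t,\qquad c_{n+1}:=(c_n^ra)^N\in k^*. \tag{3}$$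
So one root of $Y^{N^{n+1}}-c_{n+1}t$ lies in $E$. This polynomial is irreducible over $k(t)$ (Eisenstein at the prime $t$ of $k[t]$) and $E/k(t)$ is normal, so all its roots lie in $E$. Note that $c_{n+1}$ does not depend on the choice of $u'$.

**Step 3: rigid stabilizers do not see these roots.** Let $M\subset E$ be the field generated over $k(t)$ by all roots of $Y^{N^n}=c_nt$, $n\ge0$. We claim that ${\rm Rist}_G(v)$ acts trivially on $M$ for each level-1 vertex $v$. Let $g\in{\rm Rist}_G(v)$. As $h(v)^N=t$ and $N\ge2$, we can choose $u'\ne h(v)$ with $u'^N=t$. If $h(w)=u'$, then $w\ne v$, so $g$ fixes every vertex of $T_w$, including $w$, and hence fixes $E_w$ pointwise. Two consequences, for every $n\ge0$: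

* $g$ fixes the element $y'$ of (3) built from this $u'$, since $y'$ is a product of elements of such $E_w$;
* $g$ fixes $\mu_{N^{n+1}}$, since $\mu_{N^{n+1}}\subset E$ and the field isomorphism $\tau_w$ maps $\mu_{N^{n+1}}$ onto itself, so that $\mu_{N^{n+1}}\subset E_w$.

The roots of $Y^{N^{n+1}}=c_{n+1}t$ are the products $\zeta y'$ with $\zeta\in\mu_{N^{n+1}}$. So $g$ fixes them all, and it fixes $t$.

**Step 4: infinite index.** By Step 3, ${\rm Rist}_G(1)\le{\rm Gal}(E/M)$. The extension $M/k(t)$ is Galois and contains elements of degree $N^n$ for every $n$, so $[G:{\rm Gal}(E/M)]=|{\rm Gal}(M/k(t))|=\infty$.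

### Form (A)

The same steps, with products replaced by sums and $x^N$ by the additive polynomial $A(x)=x^p-x$; all iterates $A^n$ are additive too.

**Step 1: the sum of part of a fibre.** We have $A(\tfrac PQ)-t=\prod_{A(u')=t}(\tfrac PQ-u')$, where the $p$ elements $u'$ differ by elements of $\mathbb F_p$. So the level-1 vertices are the roots of the polynomials $P-u'Q$, and they are distinct since $f$ is separable. Each $P-u'Q$ is monic of degree $r$, and its $x^{r-1}$-coefficient is $P_{r-1}-u'$, because $Q$ is monic of degree $r-1$. Hence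
$$\sum_{h(w)=u'}w=u'+b,\qquad b=-P_{r-1}\in k. \tag{4}$$

**Step 2: $E$ contains iterated Artin–Schreier roots.** We claim that for every $n\ge 0$ there is $b_n\in k$ such that all roots of $A^n(Y)=t+b_n$ lie in $E$. Put $b_0=0$. Given $b_n$, applying $\tau_w$ gives $y_w\in E_w$ with $A^n(y_w)=w+b_n$. For fixed $u'$ let $y'=\sum_{h(w)=u'}y_w$. By additivity and (4), $A^n(y')=u'+b+rb_n$, hence
$$A^{n+1}(y')=t+b_{n+1},\qquad b_{n+1}:=A(b+rb_n)\in k. \tag{5}$$
The polynomial $A^{n+1}(Y)-t-b_{n+1}$ is irreducible over $k(t)$: a root $y$ is transcendental over $k$ and $k(t)=k(A^{n+1}(y)-b_{n+1})$, so $[k(y):k(t)]=p^{n+1}$. By normality all its roots lie in $E$.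

**Step 3: rigid stabilizers do not see these roots.** The polynomial $A^n(Y)-t-b_n$ has derivative $(-1)^n$, so it has $p^n$ distinct roots, whose differences form $\ker A^n\subset\bar k$. Thus $\ker A^n\subset E$, and since $\tau_w$ fixes $k$ it maps $\ker A^n$ injectively into itself, hence onto itself; so $\ker A^n\subset E_w$ for every $w$. Let $g\in{\rm Rist}_G(v)$ and choose $u'\ne h(v)$ with $A(u')=t$. As before $g$ fixes $E_w$ pointwise for all $w$ with $h(w)=u'$. So it fixes $y'$ of (5) and $\ker A^{n+1}$, hence all roots of $A^{n+1}(Y)=t+b_{n+1}$, for all $n\ge0$.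

**Step 4: infinite index.** Let $M$ be the field generated over $k(t)$ by all roots of $A^n(Y)=t+b_n$, $n\ge0$. Then ${\rm Rist}_G(1)\le{\rm Gal}(E/M)$, and $[M:k(t)]=\infty$ because $M$ contains elements of degree $p^n$ for all $n$.

### Conclusion in both forms

**Step 5: no open subgroup is of finite type.** Let $H\le G$ be open (for instance $H=G$) and suppose $\lambda H\lambda^{-1}=G_{\mathcal P}$ with $\mathcal P$ of depth $D$. By Lemma 1, ${\rm St}_H(D)\le{\rm Rist}_H(1)\le{\rm Rist}_G(1)$. But ${\rm St}_H(D)$ has finite index in $H$, and $H$ has finite index in $G$, so ${\rm Rist}_G(1)$ would have finite index in $G$: a contradiction. $\square$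

## 7. The map $x^2(x+2)^2$, and every composite degree

**The counterexample.** Let ${\rm char}\,k=0$, $h=x(x+2)$, $N=2$, $f=h^2$. Then $h(0)=0$ and $h(\infty)=\infty$, so Theorem A(M) applies. Here $f'=4x(x+1)(x+2)$, so the critical points are $0,-2,-1,\infty$. The orbit of $-1$ is
$$-1\mapsto1\mapsto9\mapsto9801\mapsto\cdots,$$
infinite because $f(y)=y^2(y+2)^2\geq 9y^2>y$ for real $y\ge1$. So $f$ is non-PCF, and $G(f)$ is not of finite type. In this example $r=2$, $a=-1$, and the recursion (3) gives $c_n=1$ for all $n$: $E$ contains all $2^n$-th roots of $t$, as Section 5 suggested.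

**Proof of Theorem B.** If $k$ is algebraic over a finite field, then $f$ and any given critical point are defined over some $\mathbb F_q$, and the orbit stays in the finite set $\mathbb P^1(\mathbb F_q)$. So $f$ is PCF.

Otherwise ${\rm char}\,k=0$, or ${\rm char}\,k=p$ and $k$ contains an element $s$ transcendental over $\mathbb F_p$. In the second case let $\deg$ be the degree on $\mathbb F_p(s)$, numerator minus denominator. It is additive on products, and $\deg(x+y)\leq\max(\deg x,\deg y)$, with equality if $\deg x\ne\deg y$. Let $m$ be composite. In each case below $f$ has a form of Theorem A and degree $m$; we check separability ($f'\ne0$; when $f=h^N$ with ${\rm char}\,k\nmid N$ this follows from $h'\ne0$) and exhibit a critical point with infinite orbit.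

* **(i) ${\rm char}\,k=0$**, $m=Nr$ with $N,r\ge2$. Take $h=(r+1)x^{r-1}(r-x)$, $f=h^N$. Then $h(0)=0$, $h(\infty)=\infty$, and $h'=r(r+1)x^{r-2}(r-1-x)$, so $r-1$ is critical. The integer $f(r-1)=((r+1)(r-1)^{r-1})^N$ is $\ge(r+1)^2>r+1$. For an integer $x$ with $|x|\ge r+1$ we have $|r-x|\ge1$, so $|h(x)|\ge(r+1)|x|^{r-1}\ge(r+1)|x|$ and $|f(x)|>|x|$. From $f(r-1)$ on, absolute values strictly increase.
* **(ii) $p\nmid m$**, $m=Nr$ with $N,r\ge2$. Take $h=s\big((x-1)^r-(-1)^r\big)$, $f=h^N$. Then $h(0)=0$, $h(\infty)=\infty$, and $h'=sr(x-1)^{r-1}\ne0$. The point $1$ is critical, $h(1)=\pm s$, so $\deg f(1)=N\ge 2$. If $\deg v=\delta\ge1$, then $\deg (v-1)^r=r\delta>0$, so $\deg f(v)=N(1+r\delta)>\delta$.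
* **(iii) $p\,\|\,m$, $p$ odd**, $N=m/p\ge2$, so $p\nmid N$. Take $h=s(x^p-x^2+2x)$, $f=h^N$. Then $h(0)=0$, $h(\infty)=\infty$, $\deg h=p$, and $h'=2s(1-x)\ne0$. The point $1$ is critical, $h(1)=2s$, so $\deg f(1)=N$. If $\deg v=\delta\ge1$, then $p\delta>2\delta$, so $\deg f(v)=N(1+p\delta)>\delta$.
* **(iv) $p=2\,\|\,m$**, $N=m/2\ge3$ odd. Take $h=s(x^2+x)/(x+s^2)$, $f=h^N$. The denominator vanishes at $s^2\ne0,1$, so $\deg h=2$; and $h(0)=0$, $h(\infty)=\infty$. In characteristic $2$, $h'=s\,\frac{(x+s^2)+(x^2+x)}{(x+s^2)^2}=\frac{s(x+s)^2}{(x+s^2)^2}\ne0$. The point $s$ is critical and $h(s)=s$, so $f(s)=s^N$ has degree $\ge3$. If $\deg v=\delta\ge3$, then $\deg(v^2+v)=2\delta$ and $\deg(v+s^2)=\delta$, so $\deg h(v)=1+\delta$ and $\deg f(v)=N(1+\delta)>\delta$.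
* **(v) $p^2\mid m$**, $r=m/p$, so $p\mid r$. Take $h=x+s-s^r/x^{r-1}=(x^r+sx^{r-1}-s^r)/x^{r-1}$, $f=A\circ h$. Numerator and denominator are monic of degrees $r$ and $r-1$, and coprime since the numerator is $-s^r\ne0$ at $0$. So $f$ has the form (A) and degree $pr=m$. As $p\mid r$, $f'=-h'=-(1-s^rx^{-r})\ne0$. The point $s$ is critical and $h(s)=s+s-s=s$, so $f(s)=s^p-s$ has degree $p\ge2$. If $\deg v=\delta\ge2$, then $\deg(v+s)=\delta$ and $\deg(s^r/v^{r-1})=r-(r-1)\delta\le 2-r\leq 0<\delta$. So $\deg h(v)=\delta$ and $\deg f(v)=p\delta>\delta$.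

In (ii)–(v) the degrees strictly increase from the first image of the critical point on, so its orbit is infinite. In characteristic $0$ every composite $m$ falls under (i). In characteristic $p$ one of (ii)–(v) applies: $p\nmid m$, or $p\,\|\,m$ with $p$ odd or $p=2$ (here $m\ne p$ because $m$ is composite), or $p^2\mid m$. $\square$

## 8. A labelling adapted to self-similarity

We turn to Theorem C. First we need a labelling in which $G(f)$ is recurrent; the isomorphisms $\tau_w$ of Section 6, extended to $\Omega$ and iterated, provide one. Let $\mathfrak G={\rm Gal}(\Omega/k(t))$ and $\mathfrak G^{geo}={\rm Gal}(\Omega/\bar k(t))$. Their images in ${\rm Aut}(T)$ are $G$ and a closed subgroup $G^{geo}\le G$.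

**Lemma 2.** For every separable $f$ there is a labelling under which $G(f)$ is recurrent. Moreover, for $g\in\mathfrak G$ acting on $T\cong X^*$, the section $g|_v$ is induced by an element of $\mathfrak G$ with the same restriction to $\bar k$ as $g$. The group $G^{geo}$ is also recurrent in this labelling. Finally, for every word $v$, the sections at $v$ of the stabilizer of $v$ in $G^{geo}$ exhaust $G^{geo}$.

**Proof.** *The labelling.* Let $X$ be the set of level-1 vertices. For $x\in X$, $\Omega$ is a separable closure both of $\bar k(t)$ and of $\bar k(x)\supset \bar k(t)$. So the $\bar k$-isomorphism $\bar k(t)\to\bar k(x)$, $t\mapsto x$, extends to an automorphism $\sigma_x$ of the field $\Omega$. For $v=x_1\cdots x_n$ let $\Lambda_v=\sigma_{x_1}\cdots\sigma_{x_n}$, and give the element $\Lambda_v(t)$ the label $v$. All $\Lambda_v$ fix $\bar k$, so they commute with $f$. Hence $f(\Lambda_{vx}(t))=\Lambda_v(f(x))=\Lambda_v(t)$, and $\Lambda_v$ maps $X$, the set of roots of $f(y)=t$, bijectively onto the set of roots of $f(y)=\Lambda_v(t)$, i.e. the children of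 $\Lambda_v(t)$. So $v\mapsto\Lambda_v(t)$ is a tree isomorphism $X^*\to T$.

*Sections.* Let $g\in\mathfrak G$ with $g(\Lambda_v(t))=\Lambda_{v'}(t)$, and put $g_v=\Lambda_{v'}^{-1}g\Lambda_v$. It fixes $t$, and it agrees with $g$ on $\bar k$, so it fixes $k$. Thus $g_v\in\mathfrak G$, and $g_v\in\mathfrak G^{geo}$ if $g\in\mathfrak G^{geo}$. From $g(\Lambda_{vw}(t))=\Lambda_{v'}\big(g_v\Lambda_w(t)\big)$ we see that $g_v$ induces $g|_v$. This gives self-similarity of both groups.

*Transitivity.* Write $f^n=P_n/Q_n$ in lowest terms. The polynomial $P_n(x)-tQ_n(x)$ is linear in $t$ with coprime coefficients, so it is irreducible in $\bar k[x,t]$, and by Gauss's lemma over $\bar k(t)$, hence also over $k(t)$. So both groups are transitive on every level.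

*Surjectivity.* Given a word $v$ of length $n$ and $h\in\mathfrak G$ (resp. $\mathfrak G^{geo}$), the automorphism $g=\Lambda_vh\Lambda_v^{-1}$ fixes $\Lambda_v(t)$, hence fixes $t=f^n(\Lambda_v(t))$, and it fixes $k$ (resp. $\bar k$). Its section at $v$ is induced by $g_v=h$. $\square$

The next lemma lets us replace any pattern group by the one demanded in the conjecture.

**Lemma 3.** Let $G\le {\rm Aut}(X^*)$. If $G=G_{\mathcal P'}$ with $\mathcal P'$ of depth $D$, then $G=G_{\mathcal P}$, where $\mathcal P\le\mathcal P'$ is the image of $G$ in ${\rm Aut}(X^{\le D})$.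

**Proof.** Taking $v=\emptyset$ in the definition gives $\mathcal P\le\mathcal P'$. By (1), $G_{\mathcal P'}$ is self-similar, so every section of an element of $G$ restricts to an element of $\mathcal P$. Thus $G\le G_{\mathcal P}\le G_{\mathcal P'}=G$. $\square$

For $G=G(f)$ the image $\mathcal P$ is the image of $G_D$, as the conjecture requires.

## 9. Reading the tree in Laurent series

The tests of Section 3 used branch points to show that radicands are independent. The next lemma makes this systematic. By the chain rule, the critical values of $f^n$ are the points $f^j(c')$ with $c'$ a critical value of $f$ and $0\le j\le n-1$.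

**Lemma 4.** Let $n\ge0$ and let $p\in\mathbb P^1(\bar k)$ not be a critical value of $F=f^n$. Put $\pi=t-p$ (or $\pi=1/t$ if $p=\infty$), and let $\nu$ be the valuation of $\bar k((\pi))$. Then there is an embedding of $\bar kK_n$ into $\bar k((\pi))$ over $\bar k(t)$. For any such embedding, reduction $y\mapsto\bar y\in\mathbb P^1(\bar k)$ is a bijection from level $n$ onto $F^{-1}(p)$; it satisfies $\overline{f(y)}=f(\bar y)$; and $\nu(\varphi(y))={\rm ord}_{\bar y}(\varphi)$ for every $\varphi\in\bar k(x)^*$.

**Proof.** Since $p$ is not a critical value, $F^{-1}(p)$ has $m^n$ distinct points. Let $q$ be one of them and $z=x-q$ (or $1/x$ if $q=\infty$). In terms of $z$, the local parameter $\pi$ pulled back by $F$ is a power series $c_1z+c_2z^2+\cdots$ with $c_1\ne0$, because $F$ is unramified at $q$. Inverting it formally, we get a series $z_q=\pi/c_1+\cdots\in\pi\bar k[[\pi]]$, and so an element $y_q\in\bar k((\pi))$ (namely $q+z_q$ or $1/z_q$) with $F(y_q)=t$ and reduction $q$. These are $m^n$ distinct roots, so all roots of $F(x)=t$ lie in $\bar k((\pi))$. They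 generate over $\bar k(t)$ a splitting field of $F(x)-t$, and so is $\bar kK_n$; hence an embedding exists, and any embedding maps level $n$ bijectively onto $\{y_q\}$. Since $\nu(z_q)=1$ and $\varphi$ is $z^{{\rm ord}_q\varphi}$ times a unit at $q$, the valuation formula follows. Finally, a local parameter at $f(q)$ pulled back by $f$ is a power series in $z$ without constant term, so $f(y_q)$ reduces to $f(q)$. $\square$

## 10. Theorem C when ${\rm char}\,k\ne2$

Let $m=2$, use the labelling of Lemma 2, and write $X=\{0,1\}$. For $g\in{\rm Aut}(X^*)$ let $\ell(g,w)\in\mathbb F_2$ record whether $g|_w$ flips $X$, and put $s_i(g)=\sum_{|w|=i}\ell(g,w)$. By (1), $\ell(gh,w)=\ell(g,h(w))+\ell(h,w)$; summing over $|w|=i$ shows that $s_i$ is a homomorphism to $\mathbb F_2$. Also $\ell(g|_v,w)=\ell(g,vw)$.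

**Step 1: one square root per vertex.** Write $f=P/Q$ and $P-tQ=\alpha x^2+\beta x+\gamma$ with $\alpha,\beta,\gamma\in k[t]$ of degree $\le1$; $\alpha\ne0$. Put $D=\beta^2-4\alpha\gamma\in k[t]$ and $\rho(x)=2\alpha(f(x))\,x+\beta(f(x))\in k(x)$. Then $\rho(x)^2=D(f(x))$, and $\rho$ changes sign when $x$ is replaced by the other root of $f=f(x)$.

Since $P-tQ$ is irreducible over $\bar k(t)$, $D$ is not a square in $\bar k(t)$. As $\deg D\le2$, either $D$ has two distinct simple zeros, or it has degree $1$; in both cases exactly two points $a\ne b$ of $\mathbb P^1(\bar k)$ have odd order in ${\rm div}\,D$ (in the second case one of them is $\infty$), so ${\rm div}\,D\equiv(a)+(b)\bmod2$. The fibre of $f$ over a point of $\mathbb P^1(\bar k)$ is the zero set of a nonzero binary quadratic form whose discriminant is $D$, homogenized to degree $2$, at that point. So $a,b$ are exactly the critical values of $f$.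

For a vertex $y$ with children $y0,y1$ put $d_y=\rho(y0)=-\rho(y1)$. Then $d_y^2=D(y)$, $k(y)(y0)=k(y)(d_y)$, and since $g\in\mathfrak G$ fixes the coefficients of $\rho$,
$$g(d_y)=\rho(g(y0))=(-1)^{\ell(g,y)}d_{g(y)}. \tag{6}$$

**Step 2: relations among radicands.** We express the group gained at level $n\ge1$ through relations. Let $L'=\bar kK_{n-1}$, $L=\bar kK_n=L'(d_y:|y|=n-1)$, and embed $H_n={\rm Gal}(L/L')$ in $\mathbb F_2^{X^{n-1}}$ by $\sigma\mapsto(\ell(\sigma,y))_y$. Put
$$W_n=\Big\{S\in\mathbb F_2^{X^{n-1}}:\ \prod_{|y|=n-1}D(y)^{S_y}\in L'^{*2}\Big\}.$$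
By (6), $S\in H_n^\perp$ iff $\prod d_y^{S_y}$ is fixed by $H_n$, i.e. lies in $L'$. This holds iff $\prod D(y)^{S_y}$ is a square in $L'$, since the square roots of the latter in $L$ are $\pm\prod d_y^{S_y}$. So $W_n=H_n^\perp$ and $H_n=W_n^\perp$. As $\mathfrak G^{geo}$ preserves $L'$ and sends $D(y)$ to $D(g(y))$, $W_n$ is $G^{geo}$-invariant.

**Step 3: what an unramified point says about relations.** Let $p$ not be a critical value of $f^{n-1}$, i.e. $p\ne f^j(a),f^j(b)$ for $0\le j\le n-2$. Embed $L'$ in $\bar k((\pi))$ by Lemma 4. If $S\in W_n$, then $\prod D(y)^{S_y}$ has even valuation $\sum S_y\,{\rm ord}_{\bar y}(D)$. Since ${\rm ord}_{\bar y}(D)$ is odd exactly for $\bar y\in\{a,b\}$,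
$$\sum_{y:\ \bar y\in\{a,b\}}S_y=0 \quad\text{in }\mathbb F_2. \tag{7}$$

**Step 4: when the critical orbits never collide at equal times.** *Case 1: $f^n(a)\ne f^n(b)$ for all $n\ge0$.* We show $G(f)={\rm Aut}(X^*)$. First, *we may name $a,b$ so that $a$ has infinite orbit and $f^n(a)\ne f^j(b)$ for all $0\le j\le n$.* By assumption $j=n$ never occurs, and since $f$ is non-PCF at least one orbit is infinite.

If only one orbit is infinite, let $a$ be its starting point; $f^n(a)=f^j(b)$ would make it finite. If both are infinite and both namings fail, then $f^n(a)=f^j(b)$ and $f^{n'}(b)=f^{j'}(a)$ with $j<n$, $j'<n'$, so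
$$f^{n+n'}(a)=f^{j+n'}(b)=f^{j+j'}(a),\qquad j+j'<n+n',$$
contradicting the infinite orbit of $a$.

Now take $p=f^{n-1}(a)$. It is not a critical value of $f^{n-1}$, and its fibre under $f^{n-1}$ contains $a$ but not $b$. Let $y_a$ be the vertex of level $n-1$ with $\bar y_a=a$. By (7), $S_{y_a}=0$ for all $S\in W_n$. As $W_n$ is invariant under $G^{geo}$, which is transitive on level $n-1$, $W_n=0$, so $H_n=\mathbb F_2^{X^{n-1}}$. This holds for all $n\ge1$, so $G^{geo}$ has full image on every $X^{\le n}$. Being closed, $G^{geo}={\rm Aut}(X^*)$, and then $G(f)={\rm Aut}(X^*)=G_{\mathcal P}$ with $d=1$ and $\mathcal P=G_1={\rm Aut}(X^{\le1})$.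

It remains to treat *Case 2: $f^r(a)=f^r(b)$ with $r\ge1$ minimal* (recall $a\neq b$).

**Step 5: in Case 2, fresh points at every level.** One critical orbit is infinite and the two merge, so both are infinite. For $j<n$ we have $f^n(a)\ne f^j(a)$, and $f^n(a)=f^j(b)$ would give $f^{n+r}(a)=f^{j+r}(b)=f^{j+r}(a)$, impossible. So for every $n\ge1$, $p=f^{n-1}(a)$ is not a critical value of $f^{n-1}$, and Step 3 applies to it.

*Levels $n\le r$.* Here $f^{n-1}(a)\ne f^{n-1}(b)$, so exactly as in Step 4 $W_n=0$ and $H_n=\mathbb F_2^{X^{n-1}}$. Hence $G^{geo}$ acts on $X^{\le r}$ as the full group ${\rm Aut}(X^{\le r})$.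

**Step 6: a lower bound for $H_n$ when $n\ge r+1$.** The aim is to show that every relation is constant on the blocks $v''X^r$. Now the fibre of $p=f^{n-1}(a)$ under $f^{n-1}$ contains both $a$ and $b$, and (7) says $S_{y_a}=S_{y_b}$ for $S\in W_n$, where $\bar y_a=a$, $\bar y_b=b$.

*Where are $y_a$ and $y_b$?* The vertices $f^r(y_a)$, $f^r(y_b)$ of level $n-1-r$ have the same reduction $f^r(a)=f^r(b)$. Reduction is injective on level $n-1-r$: it maps this level onto $f^{-(n-1-r)}(p)$, because $f^r$ maps $f^{-(n-1)}(p)$ onto $f^{-(n-1-r)}(p)$ and every point of $f^{-(n-1)}(p)$ is a reduction. Moreover $p$ is not a critical value of $f^{n-1-r}$ (these are among the critical values of $f^{n-1}$), so that fibre has $2^{n-1-r}$ points, as many as the level. Hence $f^r(y_a)=f^r(y_b)=:v$. But $f^{r-1}(y_a)\ne f^{r-1}(y_b)$, since their reductions $f^{r-1}(a)$, $f^{r-1}(b)$ differ. So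
$$y_a=vxw,\qquad y_b=vx'w',\qquad x\ne x',\quad |w|=|w'|=r-1 .$$

*Moving the equality around.* Since $G^{geo}$ is transitive on level $n-1-r$, some element moves $v$ to any given $v''$ of that level, carrying $y_a,y_b$ to words $v''x_1w_1,\ v''x_1'w_1'$ with $x_1\ne x_1'$. By Lemma 2 the sections at $v''$ of the stabilizer of $v''$ exhaust $G^{geo}$, which acts on $X^{\le r}$ as ${\rm Aut}(X^{\le r})$; that group is transitive on pairs $(xw,x'w')$ with $x\ne x'$ and $|w|=|w'|=r-1$. By invariance of $W_n$, each $S\in W_n$ takes equal values at any two words $v''xw$, $v''x'w'$ with $x\ne x'$. Two words of the block with the same letter $x$ after $v''$ can be compared through a third with the other letter. So $S$ is constant on each block $v''X^r$, and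
$$H_n=W_n^\perp\supseteq B_{n-1}:=\{\varepsilon\in\mathbb F_2^{X^{n-1}}:\ \varepsilon\text{ has sum }0\text{ on each block }v''X^r,\ |v''|=n-1-r\}. \tag{8}$$

**Step 7: the relation forced by the collision.** Now the upper bound. Let $N_r=\prod_{|y|=r}D(y)\in k(t)^*$, the norm of $D(x_r)$ from $k(x_r)$ to $k(t)$, where $f^r(x_r)=t$. Over $\bar k$, the divisor of a norm is the pushforward of the divisor, so
$${\rm div}\,N_r=(f^r)_*{\rm div}\,D\equiv(f^r(a))+(f^r(b))\equiv0\pmod 2 .$$
As $k$ is perfect, a monic irreducible factor of $N_r$ in $k[t]$ has simple roots in $\bar k$, so its exponent in $N_r$ is the order of $N_r$ at such a root, hence even. So $N_r=\kappa q^2$ with $\kappa\in k^*$, $q\in k(t)^*$. Put $\delta=\prod_{|y|=r}d_y$. Then $\delta^2=N_r$, so $\delta=\pm q\sqrt\kappa$, and by (6) $g(\delta)=(-1)^{s_r(g)}\delta$. Therefore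
$$(-1)^{s_r(g)}=g(\sqrt\kappa)/\sqrt\kappa\qquad(g\in\mathfrak G), \tag{9}$$
which depends only on the restriction of $g$ to $\bar k$. By Lemma 2, $g|_v$ is induced by an element of $\mathfrak G$ with the same restriction to $\bar k$, so $s_r(g|_v)=s_r(g)$ for all $g\in G$ and all $v$. If $g\in G^{geo}$, both are $0$. With
$$\Gamma=\{g\in{\rm Aut}(X^*):s_r(g|_v)=s_r(g)\ \forall v\},\qquad\Gamma_0=\{g\in{\rm Aut}(X^*):s_r(g|_v)=0\ \forall v\}$$
we have $G\le\Gamma$ and $G^{geo}\le\Gamma_0$. Both sets are groups, by (1) and because $s_r$ is a homomorphism; $\Gamma_0=\ker(s_r|_\Gamma)$ has index at most $2$ in $\Gamma$.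

**Step 8: the bounds meet.** We show $G^{geo}=\Gamma_0$. Let $\Gamma_{0,n}$ be the image of $\Gamma_0$ in ${\rm Aut}(X^{\le n})$. An element of $\ker(\Gamma_{0,n}\to\Gamma_{0,n-1})$ comes from some $g\in\Gamma_0$ trivial on $X^{\le n-1}$. If $n\ge r+1$, then for $|v|=n-1-r$
$$0=s_r(g|_v)=\sum_{|w|=r}\ell(g,vw),$$
so its label vector lies in $B_{n-1}$; if $n\le r$ it lies in $\mathbb F_2^{X^{n-1}}$. By (8) and Step 5, the corresponding kernel $H_n$ for $G^{geo}$ contains this group. Since $G^{geo}\le\Gamma_0$, comparing orders shows inductively that $G^{geo}$ and $\Gamma_0$ have the same image on every level. Both are closed, so they are equal. Hence $\Gamma_0\le G\le\Gamma$, and $G\in\{\Gamma_0,\Gamma\}$.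

**Step 9: both groups are of finite type.** First, $\Gamma_0=G_{\mathcal P'}$ with $\mathcal P'=\{\pi\in{\rm Aut}(X^{\le r+1}):s_r(\pi)=0\}$, by definition. Next, $\Gamma=G_{\mathcal P'}$ with
$$\mathcal P'=\{\pi\in{\rm Aut}(X^{\le r+2}):\ s_r(\pi|_x)=s_r(\pi)\ \forall x\in X\}.$$
Indeed $g\in G_{\mathcal P'}$ means $s_r(g|_{vx})=s_r(g|_v)$ for all $v$ and $x$, which by induction on $|v|$ is the same as $s_r(g|_v)=s_r(g)$ for all $v$. By Lemma 3, $G=G_{\mathcal P}$ with $\mathcal P$ the image of $G_d$, where $d=r+1$ or $r+2$; by Lemma 2, $G$ is recurrent in this labelling. (In Case 1 recurrence also follows from Lemma 2.) This proves Theorem C for ${\rm char}\,k\neq2$.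

For the second map of Section 3, $a=-2$, $b=2$, $r=1$. We may replace $D$ and $\rho$ of Step 1 by $D=4-t^2$ and $\rho=4x/(x^2+1)$: indeed $4-f^2=16x^2/(x^2+1)^2$, and $\rho$ changes sign under $x\mapsto-x$. Then $N_1=(4-y^2)^2$ with $4-y^2=(6-5t)/(2-t)\in k(t)$, so we may take $\kappa=1$. By (9), $s_1$ vanishes on $G$, hence $G=\Gamma_0$: the depth-$2$ group given as the second example of finite type in Section 1.

## 11. Theorem C when ${\rm char}\,k=2$

Square roots are replaced by Artin–Schreier roots, and there is only one critical point, so no collisions can occur. Put $\wp(z)=z^2+z$, an additive map.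

**Step 1: one Artin–Schreier root per vertex.** Write again $P-tQ=\alpha x^2+\beta x+\gamma$ with $\alpha,\beta,\gamma\in k[t]$ of degree $\le1$. Here $\alpha\ne0$, and $\beta\ne0$ by separability. If $f(x)=t$, then $\alpha x/\beta$ satisfies
$$\wp\Big(\frac{\alpha x}\beta\Big)=\frac{\alpha(\alpha x^2+\beta x)}{\beta^2}=\frac{\alpha\gamma}{\beta^2}.$$
View $\beta$ as a linear form on $\mathbb P^1$ and let $v\in\mathbb P^1(\bar k)$ be its zero ($v=\infty$ if $\beta$ is constant). Then $\alpha\gamma/\beta^2$ has no pole except possibly at $v$, of order $\le2$. Let $z_v=1/(t-v)$, or $z_v=t$ if $v=\infty$. So $\alpha\gamma/\beta^2=e_2z_v^2+e_1z_v+e_0$ with $e_i\in\bar k$. Subtracting $\wp(\sqrt{e_2}\,z_v)=e_2z_v^2+\sqrt{e_2}\,z_v$, and $e_0\in\wp(\bar k)$, we reach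
$$D=e\,z_v,\qquad e=e_1+\sqrt{e_2}\in\bar k .$$
If $e$ were $0$, $\alpha\gamma/\beta^2$ would lie in $\wp(\bar k(t))$, contradicting $[\bar k(x):\bar k(t)]=2$. So $D$ has a simple pole at $v$ and no other pole.

A nonzero binary quadratic form in characteristic $2$ has a double zero iff its middle coefficient vanishes. So $v$ is the only critical value of $f$; its fibre is a single point $c$, the unique critical point. As $f$ is non-PCF, $v$ has infinite orbit.

Adding to $\alpha(f(x))x/\beta(f(x))$ the correction just made, we get $\rho\in\bar k(x)$ with $\rho^2+\rho=D(f(x))$, and $\rho$ becomes $\rho+1$ when $x$ is replaced by the other root. Put $d_y=\rho(y0)$; then $\rho(y1)=d_y+1$, $d_y^2+d_y=D(y)$, $\bar k(y)(y0)=\bar k(y)(d_y)$, and $g(d_y)=d_{g(y)}+\ell(g,y)$ for $g\in\mathfrak G^{geo}$.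

**Step 2: relations.** Let $L'=\bar kK_{n-1}$, and embed $H_n={\rm Gal}(\bar kK_n/L')$ in $\mathbb F_2^{X^{n-1}}$ by labels at level $n-1$. Then $S\in H_n^\perp$ iff $\sum S_yd_y\in L'$, and this holds iff $S\in W_n:=\{S:\sum_yS_yD(y)\in\wp(L')\}$, because $\wp(\sum S_yd_y)=\sum S_yD(y)$ and $\ker\wp=\mathbb F_2$. So $H_n=W_n^\perp$. The space $W_n$ is $G^{geo}$-invariant, since $D$ has coefficients in $\bar k$.

**Step 3: there are none.** Put $p=f^{n-1}(v)$. Since $p\ne f^j(v)$ for $0\le j\le n-2$, $p$ is not a critical value of $f^{n-1}$; embed $L'$ in $\bar k((\pi))$ by Lemma 4. Exactly one vertex $y_v$ of level $n-1$ reduces to $v$. There $D(y_v)$ has valuation $-1$, while $D(y)$ has valuation $\ge0$ for the other $y$. If $S\in W_n$ had $S_{y_v}=1$, then $\sum S_yD(y)$ would have valuation $-1$ and lie in $\wp(\bar k((\pi)))$. But $\wp(z)$ has valuation $\ge0$ if $\nu(z)\ge0$, and $2\nu(z)$ if $\nu(z)<0$; it is never $-1$. So $S_{y_v}=0$ for all $S\in W_n$, and by transitivity and invariance $W_n=0$.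

Hence $H_n=\mathbb F_2^{X^{n-1}}$ for all $n\ge 1$, and $G^{geo}=G(f)={\rm Aut}(X^*)$. The conjecture holds for $f$ with $d=1$ and $\mathcal P=G_1={\rm Aut}(X^{\le1})$, and $G(f)$ is recurrent by Lemma 2. This completes the proof of Theorem C. $\square$
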